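# Packing colorings of claw-free subcubic graphs with one independent class and four 2-packings

## 1. Cubic bipartite multigraphs blown up into triangles

All graphs are finite and simple unless the word multigraph is used. Distance is the usual graph distance, and vertices in different components are at infinite distance.

**Definition.** Let $S=(a_1,\dots,a_r)$ be a non-decreasing sequence of positive integers. An *$S$-packing coloring* of a graph $G$ is a partition of $V(G)$ into sets $A_1,\dots,A_r$, some possibly empty, such that any two distinct vertices of $A_i$ are at distance greater than $a_i$, for every $i$. A graph is *$S$-packing colorable* if it has such a coloring. It is *subcubic* if its maximum degree is at most $3$, and *claw-free* if it has no induced $K_{1,3}$.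

So an entry $1$ in $S$ gives us an independent set, and an entry $2$ gives us a set of vertices pairwise at distance at least $3$, also called a 2-packing. For example, in the 5-cycle any two vertices are at distance at most $2$, so a class with entry $2$ has at most one vertex, while an independent set has at most two. Hence $C_5$ is $(1,2,2,2)$-packing colorable but not $(1,2,2)$-packing colorable.

The question we study is taken from the paper "On (1,1,2,3)- and (1,1,3,3,3)-Packing Colorings of Claw-Free Subcubic Graphs" of Maidoun Mortada, Ayman El Zein and Sara Al Hajjar (arXiv:2608.02566, 2026): is every claw-free subcubic graph $(1,2,2,2,2)$-packing colorable? The answer is yes.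

**Theorem 1.** Every claw-free subcubic graph is $(1,2,2,2,2)$-packing colorable.

It is convenient to name the five classes $1,2,3,4,5$ and to write $Q=\{2,3,4,5\}$. A *good coloring* of $G$ is a map $c:V(G)\to\{1,\dots,5\}$ such that adjacent vertices do not both have color $1$, and two distinct vertices with the same color in $Q$ are at distance at least $3$. This is exactly a $(1,2,2,2,2)$-packing coloring. A graph is *good* if it has a good coloring.

Two tiny cases. The graph $K_4$ is good: use $1,2,3,4$. The prism $K_3\square K_2$ has six vertices and diameter $2$, so each color of $Q$ can be used at most once, and color $1$ at most twice (once per triangle). Thus all five colors are needed, and they suffice: with triangles $u_0u_1u_2$ and $v_0v_1v_2$ and rungs $u_jv_j$, color $u_0,u_1,u_2$ with $1,2,3$ and $v_0,v_1,v_2$ with $4,1,5$.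

The coloring of the prism has a pattern: one triangle uses $\{1,2,3\}$, the other uses $\{1,4,5\}$, and the two $1$'s sit on different rungs. This pattern solves a whole family at once.

**Definition.** Let $B$ be a loopless cubic multigraph (parallel edges allowed). Its *triangle blow-up* has one vertex $(v,e)$ for each pair of a vertex $v$ and an edge $e$ at $v$. For each $v$ the three vertices $(v,e)$ form a triangle, called the triangle $v$, and each edge $e=uv$ of $B$ gives an edge joining $(u,e)$ and $(v,e)$.

For instance, two vertices joined by three parallel edges blow up to the prism, and $K_4$ blows up to the truncated tetrahedron. A triangle blow-up is cubic, and it is claw-free because every vertex lies in a triangle, so among its three neighbors two are adjacent.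

We also recall **Hall's theorem**: in a bipartite graph with finite parts $A$ and $E$, one can choose for every $v\in A$ a neighbor $f(v)\in E$ with all $f(v)$ distinct if and only if every $W\subseteq A$ has at least $|W|$ neighbors in total.

**Proposition 2.** The triangle blow-up of a bipartite loopless cubic multigraph $B$ is good.

*Proof.* *Where to put color $1$.* We choose for every vertex $v$ of $B$ an edge $f(v)$ at $v$ so that all $f(v)$ are distinct. For $W\subseteq V(B)$ there are $3|W|$ pairs $(v,e)$ with $v\in W$ and $e$ at $v$, and each edge is in at most two of them, so at least $\tfrac32|W|\ge|W|$ edges touch $W$. Hall's theorem gives $f$. Color $(v,f(v))$ with $1$ for each $v$.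

*The other colors.* Let $X,Y$ be the parts of $B$. In triangle $v$ color the two remaining vertices with $2,3$ if $v\in X$ and with $4,5$ if $v\in Y$.

*Color $1$ is independent.* There is one vertex of color $1$ in each triangle. If both ends of the edge coming from $e=uv$ had color $1$, then $f(u)=e=f(v)$, which is excluded.

*Each color of $Q$ is a 2-packing.* Consider two vertices at distance at most $2$ in different triangles $u,v$. A shortest path between them uses an edge that is not in a triangle. It cannot use two of them, because the path has at most two edges, these are consecutive, and every vertex is on only one such edge. So it uses exactly one, and this one joins triangle $u$ to triangle $v$; that is, $u$ and $v$ are adjacent in $B$. Then one is in $X$ and the other in $Y$, and they share no color of $Q$. Within a triangle all colors are distinct. $\qquad\blacksquare$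

So this case needs a pair of colors for each triangle, disjoint for adjacent triangles, together with distinct edges $f(v)$. What changes for a general claw-free subcubic graph?

## 2. Palettes that meet, vertices off the triangles, overlapping triangles

In a claw-free graph a vertex of degree $3$ lies in a triangle, since two of its neighbors must be adjacent. So a general claw-free subcubic graph consists of triangles, possibly overlapping, and of vertices of degree at most $2$ outside the triangles. Plain greedy coloring does not work: in the truncated tetrahedron each vertex has $7$ other vertices within distance $2$ (three neighbors, the two triangle-mates of its outside neighbor, and the outside neighbors of its own two mates), against five colors. So we try to keep the pattern of Proposition 2.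

**Palettes that meet.** Suppose every triangle $v$ gets a palette $C(v)$, a 2-subset of $Q$, and is to be colored with $\{1\}\cup C(v)$. If $B=K_4$, any three triangles are mutually adjacent, and three pairwise disjoint pairs do not fit into $Q$. The sensible next try is to require only $C(u)\neq C(v)$ for adjacent triangles. What does it cost if $C(u)\cap C(v)=\{a\}$ for an edge $e=uv$? Color $a$ occurs in both triangles. If $(u,e)$ has color $a$, then every vertex of triangle $v$ is within distance $2$ of it, including the one colored $a$. So neither $(u,e)$ nor $(v,e)$ may have color $a$.

Here this attempt stops. Take $B=K_{3,3}$ with palette $\{2,3\}$ on one side and $\{2,4\}$ on the other. Adjacent palettes differ, but at each $v$ all three edges forbid color $2$, so color $2$ has no place in triangle $v$. Properness of the palettes is not enough; we need a good choice among the proper ones.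

**Vertices off the triangles.** Suppose a vertex $x$ of degree $2$ lies between triangle $u$ and triangle $v$. All six vertices of these two triangles are within distance $2$ of $x$. If $C(u)\cap C(v)=\emptyset$, all of $Q$ is seen by $x$, so $x$ must get color $1$, and then its two neighbors may not have color $1$. Suppose a triangle has two such connections: then color $1$ is forced onto its third vertex. If two triangles of this kind are joined to each other by an edge at their third vertices, the two $1$'s are adjacent. So the palette method breaks as soon as a triangle may have two connections through vertices off the triangles.

**Overlapping triangles.** In $K_4$ or in $K_4$ minus an edge the triangles are not even disjoint.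

The way through is as follows. Overlapping triangles are removed by induction (Section 3). So is a triangle with two connections through vertices off the triangles (Section 5). For the rest, the palettes are chosen from a special family of four pairs and so as to maximize the number of disjoint edges. This makes sure that every triangle has at least two places where color $1$ may go. Two is just what Hall's theorem needs, because each edge is shared by two triangles.

## 3. Removing $K_4$ and diamonds

We first record two facts about passing to subgraphs.

**Lemma 3.** A subgraph of a good graph is good.

*Proof.* Restrict the coloring. Distances can only increase in a subgraph, and non-adjacent vertices stay non-adjacent. $\qquad\blacksquare$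

**Lemma 4.** Let $X\subseteq V(G)$ be such that every vertex of $X$ has at most one neighbor outside $X$. Then two vertices outside $X$ at distance at most $2$ in $G$ are at distance at most $2$ in $G-X$. Hence, to check that a good coloring of $G-X$ has been extended to a good coloring of $G$, only pairs at distance at most $2$ in $G$ with at least one member in $X$ need checking.

*Proof.* If the two vertices are adjacent in $G$, they are adjacent in $G-X$. If they have a common neighbor in $G$, it is not in $X$, as a vertex of $X$ does not have two neighbors outside $X$. So the common neighbor survives. $\qquad\blacksquare$

A *diamond* is $K_4$ minus an edge. Let $G$ be a counterexample to Theorem 1 with the fewest vertices. Induced subgraphs of $G$ are claw-free and subcubic, so every proper induced subgraph of $G$ is good.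

**Lemma 5.** $G$ contains no $K_4$ and no diamond.

*Proof.* **Step 1: no $K_4$.** Since $G$ is subcubic, a $K_4$ is a component. Color the rest by minimality and the $K_4$ with $1,2,3,4$. This is a good coloring, a contradiction.

**Step 2: setting up the diamond.** Suppose $D=\{d_1,d_2,d_3,d_4\}$ spans all edges except $d_1d_4$. Then $d_2,d_3$ have no neighbor outside $D$. The vertex $d_1$ has at most one neighbor outside $D$, called $p$ if it exists, and $d_4$ has at most one, called $q$ if it exists; possibly $p=q$. Let $c$ be a good coloring of $G-D$. By Lemma 4 only pairs meeting $D$ need checking. The vertices within distance $2$ of $d_2$, and those within distance $2$ of $d_3$, are the other vertices of $D$ and $p,q$. Those within distance $2$ of $d_1$ are $d_2,d_3,d_4,p$ and the other neighbors of $p$; similarly for $d_4$ and $q$.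

**Step 3: neither $p$ nor $q$ (as far as they exist) has color $1$.** Put $c(d_1)=c(d_4)=1$; these two vertices are non-adjacent, and their outside neighbors do not have color $1$. Give $d_2,d_3$ two distinct colors of $Q\setminus\{c(p),c(q)\}$, which has at least two elements. The coloring is good.

**Step 4: one of them has color $1$.** By symmetry $p$ exists and $c(p)=1$. Put $c(d_2)=1$; we shall give the other three vertices of $D$ colors in $Q$, so this causes no conflict.

* Choose $c(d_4)=\gamma\in Q$ different from the colors of $q$ and of its at most two neighbors outside $D$. At most three colors are forbidden.
* Choose $c(d_1)=\alpha\in Q\setminus\{\gamma\}$ different from the colors of the at most two neighbors of $p$ outside $D$. Three colors are available before this, at most two are forbidden.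
* Choose $c(d_3)\in Q\setminus\{\alpha,\gamma,c(q)\}$, which is nonempty.

If $q$ does not exist, the conditions involving it are void. Compare with the lists of close vertices in Step 2. The vertex $p$ has color $1$, so it never conflicts with a color in $Q$. The vertex $d_1$ differs from $d_2,d_3,d_4$ and from the other neighbors of $p$. The vertex $d_4$ differs from $d_1,d_2,d_3$, from $q$ and from the other neighbors of $q$. The vertex $d_3$ differs from the rest of $D$ and from $q$. So the coloring is good.

Both cases contradict the choice of $G$. $\qquad\blacksquare$

## 4. Disjoint triangles and independent singles

Now we enlarge $G$ to a graph with a cleaner structure.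

**Definition.** Let $\mathcal L$ be the class of graphs of maximum degree at most $3$ in which any two distinct triangles are vertex-disjoint, and in which the vertices in no triangle, called *singles*, have degree at most $2$ and form an independent set.

For example, the prism with one rung subdivided once is in $\mathcal L$: it has two triangles and one single. A path with one edge is not in $\mathcal L$, because its two vertices are adjacent and in no triangle.

Let $L\in\mathcal L$. A triangle vertex has two neighbors in its triangle, so it has at most one neighbor outside it, called its *outside neighbor*. The neighbors of a single are triangle vertices, since singles are independent. If a single has degree $2$, its two neighbors lie in distinct triangles: otherwise they would be adjacent, and the single would be in a triangle.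

**Theorem 6.** Every graph in $\mathcal L$ is good.

**Theorem 6 implies Theorem 1.** Let $G$ be the minimal counterexample of Section 3. In a subcubic graph, two triangles sharing a vertex $v$ use two 2-subsets of the at most three neighbors of $v$, so they share a second vertex, hence an edge. Two distinct triangles sharing an edge span a $K_4$ or a diamond. By Lemma 5, distinct triangles of $G$ are vertex-disjoint. Vertices of $G$ in no triangle have degree at most $2$, as noted at the start of Section 2.

The only defect is that vertices in no triangle may be adjacent, and we repair this by adding vertices. Let $M$ be a maximal matching in the subgraph of $G$ induced by the vertices in no triangle. For each $yz\in M$ add a new vertex $t_{yz}$ adjacent to exactly $y$ and $z$, and call the new graph $L$. The degrees of $y$ and $z$ go up from at most $2$ to at most $3$. A triangle of $L$ that is not in $G$ contains some $t_{yz}$, so it is $\{y,z,t_{yz}\}$. These new triangles are disjoint from each other, since $M$ is a matching, and from the triangles of $G$, since $y,z$ lie in none. The vertices of $L$ in no triangle are the vertices of $G$ in no triangle that $M$ leaves unmatched. They have degree at most $2$ and are independent by maximality of $M$. So $L\in\mathcal L$,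 and $L$ is good by Theorem 6. Since $G$ is a subgraph of $L$, it is good by Lemma 3, a contradiction. $\qquad\blacksquare$

It remains to prove Theorem 6. **From here to the end of Section 7, $L$ is a counterexample to Theorem 6 with the fewest vertices.**

## 5. At most one single next to each triangle

We now exclude the situation that broke the palette method in Section 2.

**Lemma 7.** Every single of $L$ has degree $2$.

*Proof.* Suppose a single $x$ has degree at most $1$. Then $L-x\in\mathcal L$, since the triangles are unchanged, and $L-x$ has a good coloring by minimality. Lemma 4 applies with $X=\{x\}$. At most three vertices are within distance $2$ of $x$: a neighbor and its at most two other neighbors. One of the five colors appears on none of them; give it to $x$. $\qquad\blacksquare$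

**Lemma 8.** In every triangle of $L$ at most one vertex has a single as outside neighbor.

*Proof.* **Step 1: the configuration and what must be checked.** Suppose $P=\{p_1,p_2,p_3\}$ is a triangle and $p_1,p_2$ have single outside neighbors $x_1,x_2$. Then $x_1\ne x_2$, since the neighbors of a single lie in distinct triangles. By Lemma 7, $x_i$ has another neighbor $q_i$; it is a triangle vertex not in $P$. For $p_3$ there are two cases.

* (A) $p_3$ has a single outside neighbor $x_3$, with other neighbor $q_3$.
* (B) $p_3$ has an outside neighbor $q_3$ that is a vertex of another triangle, or $p_3$ has no outside neighbor.

Let $X$ consist of $P$ and the $x_i$ that exist. All triangles other than $P$ survive in $L-X$, so $L-X\in\mathcal L$, and it has a good coloring $c$. Each $x_i$ has only $q_i$ outside $X$; each $p_i$ with an existing $x_i$ has no neighbor outside $X$; in case (B), $p_3$ has at most $q_3$. So Lemma 4 applies.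

The $x_i$ are pairwise at distance at least $3$: they are not adjacent, and a common neighbor would be a triangle vertex with two outside neighbors. Going through the neighbors of each vertex of $X$, and the neighbors of those, we find that the pairs at distance at most $2$ meeting $X$ are:

* pairs inside $P$;
* $x_i$ and $p_i$ (adjacent), and $x_i$ and $p_j$ with $j\ne i$ (distance $2$);
* $x_i$ and $q_i$ (adjacent), and $x_i$ and each of the two triangle-mates of $q_i$;
* $p_i$ and $q_i$ (distance $2$), when $x_i$ exists;
* in case (B), when $q_3$ exists: $p_3$ and $q_3$ (adjacent), $p_3$ and the two triangle-mates of $q_3$, and $q_3$ with $p_1$ and with $p_2$ (distance $2$).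

**Step 2: coloring the singles.** When $q_i$ exists, let $N_i\subseteq Q$ be the set of colors of $Q$ not appearing on the two triangle-mates of $q_i$, so $|N_i|\ge2$. For every $i$ for which $x_i$ exists, put $c(x_i)=1$ if $c(q_i)\ne1$, and choose $c(x_i)\in N_i$ if $c(q_i)=1$; which element of $N_i$ is taken will be decided in each case. In both situations $x_i$ has no conflict with vertices outside $X$. Let
$$K=\{i: x_i\text{ exists and }c(q_i)=1\},\qquad k=|K|,\qquad R=\{c(x_i): i\in K\}\subseteq Q .$$

**Step 3: what is left for $p_1,p_2,p_3$.** They need distinct colors. A $p_i$ with color in $Q$ must avoid $R$. If moreover $x_i$ exists and $i\notin K$, it must avoid $c(q_i)$, which is then in $Q$; if $i\in K$, then $c(q_i)=1$ and there is no such condition. When we give some $p_i$ with an existing $x_i$ the color $1$, it will be with $i\in K$, so that $c(x_i)\ne1$; the vertex $q_i$ then has color $1$ too, but at distance $2$, which is harmless. Likewise a $p_i$ of color $1$ and an $x_j$ of color $1$ with $j\neq i$ are at distance $2$, which is harmless. In case (B) there are also the conditions involving $q_3$.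

**Step 4: case (A).** Choose the colors $c(x_i)$, $i\in K$, so that $|R|\le2$. This is automatic if $k\le2$. If $k=3$, the three sets $N_i$ have at least two elements each in the 4-set $Q$, so they are not pairwise disjoint, and two of the $x_i$ can get a common color. The three indices play the same role here.

* $k=0$: choose distinct $c(p_i)\in Q\setminus\{c(q_i)\}$ one after another; these are three lists of size $3$.
* $k\ge1$, say $1\in K$: put $c(p_1)=1$. We need distinct $c(p_2),c(p_3)\in Q\setminus R$ with $c(p_i)\ne c(q_i)$ for $i\notin K$. If $k=1$, both lists have size at least $4-1-1=2$, so distinct choices exist. If $k=2$, say $K=\{1,2\}$, choose $c(p_3)\in Q\setminus(R\cup\{c(q_3)\})$, which is nonempty, and then $c(p_2)\in Q\setminus R$ different from it, possible since $|Q\setminus R|\ge2$. If $k=3$, take two distinct elements of $Q\setminus R$.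

**Step 5: case (B) with $q_3$ not existing or $c(q_3)\ne1$.** Put $c(p_3)=1$; there is no $x_3$, and $q_3$ does not have color $1$, so this is allowed. Let $F=\{c(q_3)\}$ if $q_3$ exists and $F=\emptyset$ otherwise. We need distinct $c(p_1),c(p_2)\in Q\setminus(F\cup R)$ with $c(p_i)\ne c(q_i)$ for $i\notin K$.

* $k=0$: both lists have size at least $4-1-1=2$.
* $k=1$, say $K=\{1\}$: the list of $p_2$ has size at least $4-1-1-1=1$ and that of $p_1$ at least $4-1-1=2$. Choose $c(p_2)$ first.
* $k=2$: we choose $c(x_1),c(x_2)$ so that $|F\cup R|\le2$. If $N_1\cap N_2\ne\emptyset$, give $x_1$ and $x_2$ a common color, so $|R|=1$. Otherwise $N_1$ and $N_2$ are disjoint with at least two elements each, so $N_1\cup N_2=Q$. If $F\ne\emptyset$, its element lies in some $N_i$; use it for $x_i$ and choose the other color freely, so $F\subseteq R$. If $F=\emptyset$, choose both freely. In each case $|F\cup R|\le2$, and $p_1,p_2$ get two distinct elements of $Q\setminus(F\cup R)$.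

**Step 6: case (B) with $c(q_3)=1$.** Now we take $c(p_3)\in N_3$, which avoids the colors of $q_3$ and of its mates. The pairs $q_3,p_1$ and $q_3,p_2$ are at distance $2$ and $q_3$ has color $1$, so they give no condition.

* $k=0$: choose $c(p_3)\in N_3$, then $c(p_1)\in Q\setminus\{c(q_1),c(p_3)\}$, then $c(p_2)\in Q\setminus\{c(q_2),c(p_3),c(p_1)\}$.
* $k=1$, say $K=\{1\}$ and $R=\{r\}$: put $c(p_1)=1$, choose $c(p_3)\in N_3\setminus\{r\}$, then $c(p_2)\in Q\setminus\{r,c(q_2),c(p_3)\}$.
* $k=2$: choose $c(x_2)\in N_2$, and then $c(x_1)\in N_1$ with $N_3\not\subseteq\{c(x_1),c(x_2)\}$. This is possible: since $|N_3|\ge2$, the inclusion forces $N_3=\{c(x_1),c(x_2)\}$, which happens for at most one value of $c(x_1)$, and $|N_1|\ge2$. Put $c(p_1)=1$, choose $c(p_3)\in N_3\setminus R$, and then $c(p_2)\in Q\setminus(R\cup\{c(p_3)\})$, which is nonempty.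

In all cases $c$ extends to a good coloring of $L$, a contradiction. $\qquad\blacksquare$

## 6. Palettes on the auxiliary cubic multigraph

**Making everything cubic.** Some triangle vertices of $L$ may have no outside neighbor. Let $L'$ consist of two disjoint copies of $L$, with each triangle vertex of degree $2$ joined to its copy. By Lemma 3 it suffices to show that $L'$ is good. A new edge lies in no triangle, because its two ends have no common neighbor: one has its other neighbors in the first copy, the other in the second. So the triangles of $L'$ are the copies of the old ones, and the singles are the copies of the old singles. In $L'$: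

* every triangle vertex has exactly one outside neighbor;
* every single has exactly two neighbors (Lemma 7), and these lie in distinct triangles;
* singles are pairwise non-adjacent;
* each triangle has at most one vertex whose outside neighbor is a single (Lemma 8, as only edges between triangle vertices were added).

**The multigraph $H$.** Its vertices are the triangles of $L'$. Its edges are of two kinds: a *direct* edge for each edge of $L'$ joining two different triangles, and an *S-edge* for each single $x$, joining the two triangles that contain the neighbors of $x$. Then $H$ is loopless and cubic, possibly with parallel edges, and each vertex of $H$ is in at most one S-edge. For an edge $e$ of $H$ at $v$, write $(v,e)$ for the vertex of triangle $v$ through which $e$ runs. The three vertices of triangle $v$ are the $(v,e)$ for the three edges $e$ at $v$; we also call $(v,e)$ a half-edge at $v$. For the prism with one rung subdivided, $H$ has two vertices and three parallel edges, one of which is an S-edge.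

**The family of palettes.** Let
$$\mathcal P=\bigl\{\{2,3\},\ \{4,5\},\ \{2,4\},\ \{3,5\}\bigr\}.$$
Two distinct members of $\mathcal P$ are disjoint or meet in exactly one element. The family is closed under complement in $Q$. Each element of $Q$ is in exactly two members: $2$ is in $\{2,3\},\{2,4\}$; $3$ is in $\{2,3\},\{3,5\}$; $4$ is in $\{4,5\},\{2,4\}$; $5$ is in $\{4,5\},\{3,5\}$.

Consider maps $C:V(H)\to\mathcal P$ with $C(u)\ne C(v)$ whenever $u,v$ are adjacent. They exist by greedy coloring, since $H$ is cubic and $|\mathcal P|=4$. **Choose such a $C$ that maximizes the number of edges $uv$ of $H$ with $C(u)\cap C(v)=\emptyset$.** This choice excludes the obstruction seen with $K_{3,3}$ in Section 2.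

**Lemma 9.** For no vertex $v$ of $H$ and no $a\in C(v)$ do all three edges at $v$ lead to vertices $w$ with $a\in C(w)$.

*Proof.* Suppose they do. Each such $C(w)$ contains $a$ and differs from $C(v)$, so $C(w)=P$, where $P$ is the other member of $\mathcal P$ containing $a$. Redefine $C(v)$ as $Q\setminus P\in\mathcal P$. Adjacent vertices still have different palettes. The three edges at $v$ were non-disjoint (both ends contained $a$) and are now disjoint; no other edge has changed. This contradicts maximality. $\qquad\blacksquare$

**Lists.** We now record what each half-edge may be colored with, following Section 2. Let $T(v)=\{1\}\cup C(v)$. For an edge $e=vw$ put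

* $\Lambda(v,e)=T(v)\setminus\{a\}$ if $C(v)\cap C(w)=\{a\}$;
* $\Lambda(v,e)=T(v)$ if $C(v)\cap C(w)=\emptyset$ and $e$ is direct;
* $\Lambda(v,e)=C(v)$ if $C(v)\cap C(w)=\emptyset$ and $e$ is an S-edge.

We say that a list *misses* the elements of $T(v)$ that are not in it. Three facts follow.

1. Each list misses at most one element of $T(v)$.
2. Each $a\in C(v)$ is missed by at most two of the three lists at $v$, by Lemma 9.
3. Color $1$ is missed by at most one list at $v$, since $v$ is in at most one S-edge.

## 7. Two places for color 1, and Hall's theorem

Call an edge $e$ at $v$ *allowed* for $v$ if there is a bijection from the three half-edges at $v$ to $T(v)$ that gives each half-edge an element of its list and gives $(v,e)$ the color $1$.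

**Lemma 10.** Each vertex $v$ of $H$ has at least two allowed edges.

*Proof.* **Step 1: a criterion.** Let $e$ be an edge at $v$ with $1\in\Lambda(v,e)$, and let $e',e''$ be the other two edges at $v$. Then $e$ is allowed if the sets $\Lambda(v,e')\cap C(v)$ and $\Lambda(v,e'')\cap C(v)$ have distinct representatives, for these two representatives then exhaust $C(v)$. Both sets are nonempty subsets of the 2-set $C(v)$, by fact 1. Two nonempty sets have no distinct representatives only if they are the same singleton. So $e$ is allowed unless the lists of $e'$ and $e''$ miss the same element of $C(v)$.

**Step 2: no element of $C(v)$ is missed by two lists at $v$.** Then every edge with $1$ in its list is allowed by Step 1, and by fact 3 there are at least two of them.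

**Step 3: some $a\in C(v)$ is missed by two lists at $v$**, say those of $e_1,e_2$. By fact 2 the list of the third edge $e_3$ does not miss $a$. By fact 1 the lists of $e_1,e_2$ miss only $a$, so both contain $1$. The list of $e_2$ misses only $a$ and that of $e_3$ does not miss $a$, so they miss no common element of $C(v)$. By Step 1, $e_1$ is allowed. Exchanging the roles of $e_1$ and $e_2$, also $e_2$ is allowed. $\qquad\blacksquare$

**Lemma 11.** One can choose for every $v\in V(H)$ an edge $f(v)$ allowed for $v$ so that all $f(v)$ are distinct.

*Proof.* For $W\subseteq V(H)$ there are at least $2|W|$ pairs $(v,e)$ with $v\in W$ and $e$ allowed for $v$, by Lemma 10. Each edge is in at most two such pairs. So at least $|W|$ edges are allowed for some vertex of $W$, and Hall's theorem applies. $\qquad\blacksquare$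

**Two examples by hand.** For the prism with one rung subdivided, take palettes $\{2,3\}$ and $\{4,5\}$. The S-edge has lists $\{2,3\}$ and $\{4,5\}$, and the two direct edges are allowed on both sides; let $f$ take one of them at each end. The single gets color $1$, its neighbors get $2$ and $4$, and the two remaining rungs have end colors $1,5$ and $3,1$. This is good: color $1$ is independent, and each color of $Q$ occurs once.

For the truncated tetrahedron, $H=K_4$ with vertices $A,B,C,D$. To avoid a clash of letters write the palettes in a table. Here $AB$ and $CD$ are disjoint edges, while the edges $AC,AD,BC,BD$ have common colors $2,3,4,5$, which are forbidden at both their ends.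

| triangle | palette | $f$ (color $1$) | the other two half-edges |
|---|---|---|---|
| $A$ | $\{2,3\}$ | $AB$ | $AC\mapsto3$, $AD\mapsto2$ |
| $B$ | $\{4,5\}$ | $BC$ | $AB\mapsto5$, $BD\mapsto4$ |
| $C$ | $\{2,4\}$ | $CD$ | $AC\mapsto4$, $BC\mapsto2$ |
| $D$ | $\{3,5\}$ | $AD$ | $BD\mapsto3$, $CD\mapsto5$ |

The edges in the third column are distinct, so no two vertices of color $1$ are adjacent. The two vertices of color $2$ are $(A,AD)$ and $(C,BC)$. They lie in different triangles, and since neither is on the edge $AC$, the only edge between these triangles, they are at distance $3$. The same holds for color $3$ at $(A,AC),(D,BD)$ with the edge $AD$, for color $4$ at $(B,BD),(C,AC)$ with the edge $BC$, and for color $5$ at $(B,AB),(D,CD)$ with the edge $BD$.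

**The coloring of $L'$ in general.** Take $f$ from Lemma 11. For each $v$ color the half-edges at $v$, that is, the vertices of triangle $v$, by a bijection to $T(v)$ that respects the lists and gives $(v,f(v))$ color $1$. For a single $x$ with S-edge $uv$, put $c(x)=1$ if $C(u)\cap C(v)=\emptyset$. Otherwise $|C(u)\cup C(v)|=3$, and we let $c(x)$ be the unique element of $Q\setminus(C(u)\cup C(v))$.

**Step 1: color $1$ is independent.** Each triangle $v$ has exactly one vertex of color $1$, namely $(v,f(v))$. If both ends of a direct edge $e=uv$ had color $1$, then $f(u)=e=f(v)$ with $u\neq v$, contradicting the choice of $f$. If a single $x$ with S-edge $e=uv$ has color $1$, then $C(u)\cap C(v)=\emptyset$, so its neighbors $(u,e),(v,e)$ have lists $C(u),C(v)$, which do not contain $1$. Singles are pairwise non-adjacent.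

**Step 2: each $a\in Q$ is a 2-packing.** Suppose $y\ne z$ have color $a$ and are at distance at most $2$ in $L'$.

* *$y,z$ in the same triangle.* Impossible, since the bijections are injective.
* *$y,z$ triangle vertices in different triangles.* If they are adjacent, then $y=(u,e)$ and $z=(v,e)$ for a direct edge $e=uv$. If they have a common neighbor that is a triangle vertex, this neighbor has only one outside neighbor, so it lies in the triangle of $y$ or of $z$. Up to swapping $y$ and $z$, it lies in the triangle $v$ of $z$, and then it is $(v,e)$ with $y=(u,e)$ for a direct edge $e=uv$. If they have a common neighbor that is a single, then $y=(u,e)$ and $z=(v,e)$ for an S-edge $e=uv$. In all cases $y=(u,e)$ with $e=uv$ and $z$ lies in triangle $v$. Hence $a\in C(u)\cap C(v)$, and since $C(u)\ne C(v)$, this intersection is $\{a\}$. So $a\notin\Lambda(u,e)$, which contradicts that $y=(u,e)$ has color $a$.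
* *$y=x$ is a single with S-edge $uv$, and $z$ is a triangle vertex.* The vertices within distance $2$ of $x$ are its two neighbors and their neighbors, all in the triangles $u$ and $v$. So $z$ lies in one of these, and $a\in C(u)\cup C(v)$. But $c(x)=a\in Q$ means that $a\notin C(u)\cup C(v)$, a contradiction.
* *$y,z$ both singles.* They are non-adjacent, and they have no common neighbor, since a triangle vertex has only one outside neighbor.

So $L'$ is good, and its subgraph $L$ is good by Lemma 3. This contradicts the choice of $L$ and proves Theorem 6. By Section 4, Theorem 1 is proved. $\qquad\blacksquare$

## 8. Rings of prisms with a cut rung: neither the number of 2's nor the entry 1 can be improved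

For $k\ge1$ let $R_k$ have vertices $u_0^i,u_1^i,u_2^i,v_0^i,v_1^i,v_2^i$ for $i\in\mathbb Z_k$, where the $u^i$'s form a triangle, the $v^i$'s form a triangle, and the further edges are $u_1^iv_1^i$, $u_2^iv_2^i$ and $v_0^iu_0^{i+1}$. So each block $i$ is a prism with one rung removed, and the blocks are joined in a ring. The graph $R_1$ is the prism. Every $R_k$ is the triangle blow-up of a bipartite multigraph, with the $u$-triangles on one side and the $v$-triangles on the other, so it belongs to the easy family of Proposition 2.

**Theorem 12.** For $m\ge0$, every claw-free subcubic graph is $(1,\underbrace{2,\dots,2}_{m})$-packing colorable if and only if $m\ge4$. Moreover, there are infinitely many connected claw-free cubic graphs that are not $(1,2,2,2)$-packing colorable: the graph $R_k$ is $(1,2,2,2)$-packing colorable if and only if $3\mid k$. Finally, the entry $1$ in Theorem 1 cannot be raised: the prism $R_1=K_3\square K_2$ is not $(2,2,2,2,2)$-packing colorable.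

*Proof.* **Step 1: what has to be shown.** For $m\ge4$ use Theorem 1 and leave extra colors unused. If $m\le3$ and every claw-free subcubic graph were $(1,2,\dots,2)$-packing colorable with $m$ twos, then all of them would be $(1,2,2,2)$-packing colorable with some classes empty; so the "only if" direction follows from the statement on $R_k$. All $R_k$ are connected and cubic, and they are claw-free because every vertex lies in a triangle.

**Step 2: $k=1$.** The prism has six vertices, diameter $2$ and independence number $2$. With $(1,2,2,2)$ we cover at most $2+3=5$ vertices, and with $(2,2,2,2,2)$ at most $5$. So neither coloring exists. This agrees with $3\nmid1$.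

**Step 3: $k\ge2$, a colorable $R_k$ has $3\mid k$.** Let a coloring be given with color $1$ independent and colors $2,3,4$ forming 2-packings. We first determine how one block looks. In block $i$ every pair except $\{u_0^i,v_0^i\}$ is at distance at most $2$: for $\{j,l\}=\{1,2\}$, use the paths $u_0^iu_j^iv_j^i$, $v_0^iv_j^iu_j^i$ and $u_j^iu_l^iv_l^i$; the other pairs are adjacent. So each of the colors $2,3,4$ occurs at most once in the block, except that one of them may occur exactly on $\{u_0^i,v_0^i\}$. Color $1$ occurs at most once per triangle. This covers at most $2+(1+1+1)+1=6$ vertices, and the block has $6$. So equality holds everywhere: $u_0^i$ and $v_0^i$ have a common color $a_i\in\{2,3,4\}$, the other two vertices of the $u^i$-triangle have colors $1$ and $b_i$, the other two of the $v^i$-triangle have colors $1$ and $c_i$, and $\{a_i,b_i,c_i\}=\{2,3,4\}$.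

Next we compare neighboring blocks. The vertex $u_0^{i+1}$ is adjacent to $v_0^i$, so it is within distance $2$ of the whole $v^i$-triangle. Hence $a_{i+1}\notin\{a_i,c_i\}$, that is, $a_{i+1}=b_i$. Likewise $v_0^i$ is within distance $2$ of the whole $u^{i+1}$-triangle, so $b_{i+1}\ne a_i$; also $b_{i+1}\ne a_{i+1}=b_i$. Hence $b_{i+1}=c_i$, and then $c_{i+1}=a_i$. So
$$(a_{i+1},b_{i+1},c_{i+1})=(b_i,c_i,a_i).$$
Going once around the ring applies the $k$-th power of this cyclic shift to a triple of distinct entries and must give the same triple back, so $3\mid k$.

**Step 4: if $3\mid k$, then $R_k$ is colorable.** Put $(a_0,b_0,c_0)=(2,3,4)$ and $(a_{i+1},b_{i+1},c_{i+1})=(b_i,c_i,a_i)$; this is consistent around the ring, as $3\mid k$. Color $u_1^i,v_2^i$ with $1$, the vertices $u_0^i,v_0^i$ with $a_i$, the vertex $u_2^i$ with $b_i$, and $v_1^i$ with $c_i$.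

*Color $1$.* In a block, $u_1^i$ and $v_2^i$ are non-adjacent. Edges between blocks have only ends with subscript $0$, which do not have color $1$.

*Colors $2,3,4$ inside a block.* The only repetition is on $u_0^i,v_0^i$. Here $k\ge3$, so these are non-adjacent; their neighborhoods $\{u_1^i,u_2^i,v_0^{i-1}\}$ and $\{v_1^i,v_2^i,u_0^{i+1}\}$ are disjoint. So their distance is at least $3$.

*Colors $2,3,4$ in different blocks.* A path with at most two edges between different blocks uses exactly one of the edges $v_0^iu_0^{i+1}$, since no two of these share a vertex. So the pairs to check are $v_0^i$ with the $u^{i+1}$-triangle and $u_0^{i+1}$ with the $v^i$-triangle. For the first, $a_i\notin\{b_i,c_i\}=\{a_{i+1},b_{i+1}\}$. For the second, $a_{i+1}=b_i\notin\{a_i,c_i\}$. So the coloring is valid.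

**Step 5: infinitely many examples.** By Steps 2 and 3, all $R_k$ with $3\nmid k$ are connected claw-free cubic graphs that are not $(1,2,2,2)$-packing colorable. $\qquad\blacksquare$

Whether one of the four entries $2$ in Theorem 1 can be replaced by $3$ is not decided here.
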